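\title{Strictly ergodic actions of countable groups on the Cantor space}

\begin{abstract}
We prove that every countably infinite group admits a free, minimal and uniquely ergodic action on the Cantor space. The action can be chosen so that averages of continuous functions converge uniformly along a subsequence of any prescribed sequence of finite subsets of the group whose sizes tend to infinity, and so that a finite-valued observable has an almost Bernoulli law on a prescribed finite window. The space sits inside an inverse limit of subshifts, each defined by forbidding rare local events of an i.i.d.\ field. The bonding maps are truncated Moser--Tardos resampling procedures; they are well defined and continuous because long runs of the procedure are among the forbidden events.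
\end{abstract}

\section{Introduction}

The \emph{Cantor space} is the unique, up to homeomorphism, nonempty compact metrizable $0$-dimensional space without isolated points. Groups act on topological spaces by homeomorphisms. An action $\Gamma\curvearrowright X$ on a compact metrizable space is \emph{minimal} if every orbit is dense, \emph{uniquely ergodic} if there is exactly one $\Gamma$-invariant Borel probability measure on $X$, and \emph{strictly ergodic} if it is both. It is \emph{free} if $\gamma x=x$ implies $\gamma=1$. Minimality says that the system has no proper closed subsystem; unique ergodicity says that the action alone determines the mass of every clopen set. A finite group has finite orbits and so cannot act minimally on the Cantor space. We answer the following question, which comes from Melleray's paper \cite{Melleray}.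

\begin{quote}
\emph{Does every countably infinite group admit a strictly ergodic action on the Cantor space?}
\end{quote}

Several cases suggest a positive answer. Suppose that the infinite group $\Gamma$ has finite-index normal subgroups $\Gamma_1\supset\Gamma_2\supset\cdots$ with trivial intersection, and let $\Gamma$ act on $\varprojlim\Gamma/\Gamma_n$, which is a Cantor space because the indices tend to infinity. The action is minimal because $\Gamma$ is transitive on each $\Gamma/\Gamma_n$; it is uniquely ergodic because an invariant measure must give mass $1/[\Gamma:\Gamma_n]$ to each fiber over $\Gamma/\Gamma_n$, and these masses are consistent; it is free because an element with a fixed point lies in a conjugate of each $\Gamma_n$, hence in $\bigcap_n\Gamma_n$. For $\Gamma=\mathbb Z$ and $\Gamma_n=2^n\mathbb Z$ this is the dyadic odometer. For countably infinite amenable groups, strictly ergodic actions on the Cantor space exist by Rosenthal's generalization of the Jewett--Krieger theorem. For arbitrary countably infinite groups, Elek proved that there is a free minimal action on the Cantor space that preserves a Borel probability measure.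

The difficulty in general is that the two halves of unique ergodicity pull in opposite directions. To have at most one invariant measure one wants to cut the space down. If $\Gamma$ is amenable this costs nothing, since every action of $\Gamma$ on a nonempty compact metrizable space has an invariant probability measure. For other groups a closed invariant set may carry none. For example, let the free group on $a,b$ act on the space $X$ of infinite reduced words, and let $U_s$ be the set of words that begin with the letter $s$. Then $a(X\setminus U_{a^{-1}})=U_a$, so an invariant probability measure would satisfy $\mu(U_a)+\mu(U_{a^{-1}})=1$ and, in the same way, $\mu(U_b)+\mu(U_{b^{-1}})=1$, although the four sets are disjoint. For a group that is not amenable and has no proper subgroup of finite index, neither amenability nor finite quotients supply the measure, and it has to be carried along with the construction.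

\begin{theorem}\label{thm:main}
Let $\Gamma$ be a countably infinite group. Then $\Gamma$ admits a free, minimal, uniquely ergodic action on the Cantor space $X$. Moreover, with $\mu$ the invariant measure:
\begin{enumerate}
\item[(1)] \emph{(Uniform averages.)} Given finite sets $F_1,F_2,\dots\subset\Gamma$ with $|F_k|\to\infty$, the action can be chosen so that for some $k_1<k_2<\cdots$ and all $f\in C(X)$,
\[
\sup_{x\in X}\Big|\frac1{|F_{k_n}|}\sum_{g\in F_{k_n}}f(gx)-\int f\,d\mu\Big|\longrightarrow0 .
\]
\item[(2)] \emph{(Closeness to Bernoulli.)} Given a finite set $B\ne\emptyset$, a finite set $S\subset\Gamma$ and $\eta>0$, it can also be arranged that there is a continuous map $\varphi\colon X\to B$ such that the $\mu$-law of $(\varphi(\gamma^{-1}x))_{\gamma\in S}$ differs by at most $\eta$ from the uniform law on $B^S$, on every subset of $B^S$.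
\end{enumerate}
Hence a countable group admits a strictly ergodic action on the Cantor space, and even a free one, if and only if it is infinite.
\end{theorem}

In (1) nothing is assumed about the shape of the sets $F_k$, and the action has to be adapted to them: for the dyadic odometer and $F_k=\{0,2,\dots,2k\}$, the averages of the indicator of a fiber over $\mathbb Z/2\mathbb Z$ take only the values $0$ and $1$.

Section~\ref{sec:averages} shows that uniform averages yield uniqueness and minimality as soon as one invariant measure exists. Section~\ref{sec:systems} introduces subshifts defined by forbidding rare local events, shows how one uniform average is forced in this way, and explains why the alphabet must change at each stage. Sections~\ref{sec:heaps} and~\ref{sec:resampling} develop the resampling procedure and its bookkeeping by heaps of pieces. Section~\ref{sec:step} contains the inductive step, and Section~\ref{sec:limit} passes to the inverse limit. Apart from standard topology and measure theory, the only outside result that we use is McDiarmid's inequality \cite{McDiarmid}.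

From now on $\Gamma$ is a countably infinite group.

\section{Uniform averages}\label{sec:averages}

We use the following standard facts about a compact metrizable space $X_0$. Every sequence of Borel probability measures on $X_0$ has a weak* convergent subsequence, a weak* limit of invariant measures is invariant, and $\nu\mapsto\nu(U)$ is weak* continuous when $U$ is clopen. The \emph{support} $\operatorname{supp}\mu$ of a Borel probability measure is the closed set of points all of whose neighborhoods have positive measure; it has measure $1$, and it is invariant if $\mu$ is. Two Borel probability measures that agree on an algebra of sets generating the Borel $\sigma$-algebra are equal.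

If $\Gamma$ acts on $X_0$, $F\subset\Gamma$ is finite and nonempty and $f$ is a function on $X_0$, put
\[
\operatorname{Av}_Ff(x)=\frac1{|F|}\sum_{g\in F}f(gx).
\]

\begin{lemma}\label{lem:averages}
Let $\Gamma$ act on a compact metrizable space $X_0$, let $\mathcal U$ be an algebra of clopen sets that is a basis of the topology, and let $G_1,G_2,\dots\subset\Gamma$ be finite and nonempty. Assume that for each $U\in\mathcal U$ there are real numbers $c_n(U)$, defined for large $n$, such that
\[
\sigma_n(U):=\sup_{x\in X_0}\big|\operatorname{Av}_{G_n}1_U(x)-c_n(U)\big|\longrightarrow0,
\]
and that $X_0$ carries an invariant Borel probability measure $\mu$. Then the action on $X=\operatorname{supp}\mu$ is strictly ergodic with invariant measure $\mu$, and $\operatorname{Av}_{G_n}f\to\int f\,d\mu$ uniformly on $X$ for every $f\in C(X)$.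
\end{lemma}

\begin{proof}
Let $\mu'$ be any invariant Borel probability measure on $X_0$ and let $U\in\mathcal U$. By invariance $\int\operatorname{Av}_{G_n}1_U\,d\mu'=\mu'(U)$, so $|\mu'(U)-c_n(U)|\le\sigma_n(U)$, and $\mu'(U)=\lim_nc_n(U)$ does not depend on $\mu'$. Every open subset of $X_0$ is a countable union of members of $\mathcal U$, so $\mathcal U$ generates the Borel $\sigma$-algebra and $\mu'=\mu$. An invariant probability measure on $X$ is an invariant probability measure on $X_0$, so $\mu$ is the only one on $X$ as well. Moreover
\begin{equation}\label{eq:unif}
\sup_{x\in X_0}\big|\operatorname{Av}_{G_n}1_U(x)-\mu(U)\big|\le2\sigma_n(U).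
\end{equation}

Let $x\in X$ and let $O\subset X$ be nonempty and open. Choose $U\in\mathcal U$ with $\emptyset\ne U\cap X\subset O$. Then $\mu(U)>0$ because $U$ is an open set that meets the support. For $n$ with $2\sigma_n(U)<\mu(U)$, \eqref{eq:unif} gives $\operatorname{Av}_{G_n}1_U(x)>0$, so $gx\in U\cap X\subset O$ for some $g\in G_n$. Thus the action on $X$ is minimal.

The real span of the functions $1_{U\cap X}$, $U\in\mathcal U$, is an algebra that contains the constants and separates the points of $X$, so it is uniformly dense in the real continuous functions on $X$ by the Stone--Weierstrass theorem. If $f'$ is in this span and $\|f-f'\|_\infty\le\varepsilon$, then \eqref{eq:unif} gives $\limsup_n\|\operatorname{Av}_{G_n}f-\int f\,d\mu\|_\infty\le2\varepsilon$. Complex-valued $f$ are treated by taking real and imaginary parts.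
\end{proof}

The proof uses no approximate invariance of the sets $G_n$. The price is that the lemma does not produce $\mu$. Note also how minimality was obtained. For an amenable group one could argue that every nonempty closed invariant subset of $\operatorname{supp}\mu$ carries an invariant measure, which must be $\mu$, so that the subset is everything. This argument is not available in general, and \eqref{eq:unif} replaces it.

\section{Subshifts defined by rare events}\label{sec:systems}

For a finite nonempty alphabet $A$, the group $\Gamma$ acts on $A^\Gamma$ by $(\gamma y)(v)=y(\gamma^{-1}v)$. Elements of $\Gamma$ regarded as coordinates are called \emph{sites}. The space $A^\Gamma$ is compact, $0$-dimensional and, since $\Gamma$ is countable, metrizable. The uniform product measure $P_A$ is invariant. A function on $A^\Gamma$ is \emph{local} if it depends on finitely many coordinates; a set $C\subset A^\Gamma$ is clopen if and only if $1_C$ is local.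

\begin{definition}
A \emph{system} $\mathcal E$ on $A$ consists of a finite nonempty linearly ordered set $I$ of \emph{types} and, for each $i\in I$, a finite nonempty set $Q_i\subset\Gamma$ and a set of patterns $E_i\subset A^{Q_i}$. An \emph{event} is a pair $b=(g,i)\in\Gamma\times I$, with \emph{base point} $g$, \emph{domain} $\operatorname{dom}b=gQ_i$, size $|b|=|Q_i|$ and probability $p_b=p_i=|E_i|/|A|^{|Q_i|}$. It \emph{holds} at $y\in A^\Gamma$, or for an assignment $y$ defined on $\operatorname{dom}b$, if $(y(gq))_{q\in Q_i}\in E_i$. We put
\[
Y(\mathcal E)=\{y\in A^\Gamma:\ \text{no event holds at }y\}.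
\]
\end{definition}

With $\gamma(g,i)=(\gamma g,i)$, the event $b$ holds at $y$ if and only if $\gamma b$ holds at $\gamma y$. So $Y(\mathcal E)$ is closed and invariant, and a type can be specified by a local condition: the event $(g,i)$ holds at $y$ if and only if the condition holds at $g^{-1}y$.

Write $b\ni v$ if $v\in\operatorname{dom}b$, and $b\sim b'$ if $\operatorname{dom}b\cap\operatorname{dom}b'\ne\emptyset$; in particular $b\sim b$. Put
\[
s=\max_i|Q_i|,\qquad Q=\bigcup_iQ_i,\qquad\Delta=s\sum_i|Q_i|.
\]
The events of type $i$ through a site $v$ are those with base point in $vQ_i^{-1}$, so there are exactly $|Q_i|$ of them. Hence each site lies in at most $\Delta$ events, and each event $b$ has at most $\Delta$ events $b'\sim b$. If $(g,i)\sim(g',i')$, then $gq=g'q'$ for some $q,q'\in Q$, so $g^{-1}g'\in QQ^{-1}$.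

We need a condition under which $Y(\mathcal E)$ carries an invariant measure. Our systems will contain events of very different sizes, from two sites to a large averaging set, so the condition has to weigh each probability against the size of the event.

\begin{definition}
Let $0<\kappa\le1$. The system $\mathcal E$ is \emph{$\kappa$-good} if $\sum_{i\in I}|Q_i|\,p_i\,e^{\kappa|Q_i|}\le\kappa/4$. It is \emph{good} if it is $\kappa$-good for some $\kappa\in(0,1]$.
\end{definition}

This is a weighted local-lemma condition: an event pays a factor $e^\kappa$ for each site that it occupies, and the events through a given site must have small total cost. Indeed, by the count above, a $\kappa$-good system satisfies, for every site $v$,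
\begin{equation}\label{eq:good}
\sum_{b\ni v}2p_be^{\kappa|b|}=2\sum_i|Q_i|p_ie^{\kappa|Q_i|}\le\frac\kappa2 .
\end{equation}
We prove in Proposition~\ref{prop:measure} that $Y(\mathcal E)$ carries an invariant probability measure when $\mathcal E$ is good.

\begin{example}[Proper colorings of $\mathbb Z$]\label{ex:dominoes}
Let $\Gamma=\mathbb Z$, with one type, $Q=\{0,1\}$ and $E$ the diagonal of $A^2$. The event $b_g$ with base point $g$ has domain $\{g,g+1\}$ and holds if $y(g)=y(g+1)$. Here $p=1/|A|$, and the system is $\frac12$-good if $2e/|A|\le\frac18$, that is, if $|A|\ge44$.
\end{example}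

Deviations of averages are rare events by the following concentration inequality.

\begin{theorem}[McDiarmid \cite{McDiarmid}]\label{thm:mcd}
Let $\xi_1,\dots,\xi_n$ be independent and let $\Xi=\Xi(\xi_1,\dots,\xi_n)$ be a real function that changes by at most $c_i$ when only $\xi_i$ is changed. Then $\mathbb P(|\Xi-\mathbb E\Xi|\ge u)\le2\exp(-2u^2/\sum_ic_i^2)$ for $u>0$.
\end{theorem}

\begin{example}[One uniform average]\label{ex:average}
Let $A=\{0,1\}$, $f(y)=y(1)$, $\varepsilon\in(0,1]$, and let $F\subset\Gamma$ be finite and nonempty with $D=F^{-1}$. Since $f(gy)=y(g^{-1})$, the average $\operatorname{Av}_Ff(y)$ is the proportion of $1$'s of $y$ on $D$. Consider the system with one type, $Q=D$, whose patterns are those where this proportion differs from $\frac12$ by more than $\varepsilon$. Theorem~\ref{thm:mcd} with $c_i=1/|D|$ gives $p\le2e^{-2\varepsilon^2|D|}$. For $\kappa=\varepsilon^2$ we get $|D|\,p\,e^{\kappa|D|}\le2|D|e^{-\varepsilon^2|D|}$, which is at most $\kappa/4$ once $|D|$ is large, whatever the shape of $D$. So the subshift $Y$ carries an invariant measure, $|\operatorname{Av}_Ff-\frac12|\le\varepsilon$ everywhere on $Y$, and every invariant measure on $Y$ gives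 $\{y:y(1)=1\}$ a mass within $\varepsilon$ of $\frac12$. The computation needs $\kappa<2\varepsilon^2$: a finer average requires a smaller $\kappa$.
\end{example}

One would like to repeat this for all clopen sets and for $\varepsilon\to0$, and then apply Lemma~\ref{lem:averages}. This cannot be done by comparing with $P_A$ throughout. Suppose that $|A|\ge2$ and that $Y\subset A^\Gamma$ is a closed invariant set on which $\operatorname{Av}_{G_n}1_C\to P_A(C)$ uniformly for all clopen $C$. An invariant probability measure on $Y$ would equal $P_A$, which has full support; then $Y=A^\Gamma$ would contain the constant configurations, at which the averages of $1_{\{y(1)=a\}}$ are $0$ or $1$. So after the first cut the target values must be those of a measure that lives on the subshift $Y=Y(\mathcal E)$. Such a measure is not a product, and Theorem~\ref{thm:mcd} does not apply to it directly.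

The way out is to produce points of $Y(\mathcal E)$ from an i.i.d.\ field over a larger alphabet $A'$ by an equivariant local procedure: start from a random configuration, and resample the sites of events that hold until none holds. An average of $f$ over the output is then an average of a local function of independent variables. The failures of the procedure and the deviations of the averages are rare local events in $A'^\Gamma$. Forbidding them gives a new good system $\mathcal E'$ and a continuous equivariant map $Y(\mathcal E')\to Y(\mathcal E)$, and the construction can be repeated.

\section{Heaps of events}\label{sec:heaps}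

To bound the probability that resampling runs for a long time we must record which events were resampled and in which order, where the order of events with disjoint domains is irrelevant. The object that keeps exactly this information is a heap. Fix a system $\mathcal E$ and an arbitrary total order on the set $\Gamma$; the order serves only to make choices in counting arguments.

Two finite words of events are \emph{equivalent} if one is obtained from the other by repeatedly swapping adjacent letters with disjoint domains. A \emph{heap} is an equivalence class $H=[b_1\cdots b_n]$. Concatenation of words induces a product of heaps. Equal letters are never swapped, since $b\sim b$, so ``the $j$-th occurrence of $b$'' has a meaning in $H$; these occurrences are the \emph{pieces} of $H$, and $\operatorname{dom}$, $\sim$ and $\ni$ apply to pieces through their letters. Put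
\[
|H|=n,\qquad\|H\|=\sum_j|b_j|,\qquad\operatorname{dom}H=\bigcup_j\operatorname{dom}b_j,
\]
so that $|\operatorname{dom}H|\le\|H\|\le s|H|$. In Example~\ref{ex:dominoes} the events are dominoes, and one pictures the letters of the word falling one after the other onto the line of sites; see Figure~\ref{fig:heap}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.6cm,y=0.8cm]
\draw (-0.1,0) -- (5.1,0);
\foreach \x in {0,1,2,3,4} \node at (\x+0.5,-0.4) {$\x$};
\draw[fill=gray!15] (0.05,0.05) rectangle (1.95,0.95);
\draw[fill=gray!15] (3.05,0.05) rectangle (4.95,0.95);
\draw[fill=gray!15] (1.05,1.05) rectangle (2.95,1.95);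
\draw[fill=gray!40] (2.05,2.05) rectangle (3.95,2.95);
\node at (1,0.5) {$a_0(0)=a_0(1)$};
\node at (4,0.5) {$a_0(3)=a_0(4)$};
\node at (2,1.5) {$a_1(1)=a_0(2)$};
\node at (3,2.5) {$a_1(2)=a_1(3)$};
\node at (-0.2,0.5) {$b_0$};
\node at (5.2,0.5) {$b_3$};
\node at (0.8,1.5) {$b_1$};
\node at (1.8,2.5) {$b_2$};
\end{tikzpicture}
\caption{The heap $[b_0b_1b_3b_2]=[b_3b_0b_1b_2]$ of dominoes $b_g$ with domain $\{g,g+1\}\subset\mathbb Z$. It is a pyramid with root $b_2$. Each domino shows the condition that it imposes on the table of Section~\ref{sec:resampling} when $b_g$ is the event ``equal values at $g$ and $g+1$'': at a site $v$ it reads the entry $a_n(v)$, where $n$ is the number of dominoes below it that cover $v$.}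
\label{fig:heap}
\end{figure}

The pieces carry the partial order generated by the relations ``$\alpha$ is to the left of $\beta$ and $\alpha\sim\beta$''. A swap does not change the relative position of two pieces with $\alpha\sim\beta$, so the order depends only on $H$. By definition,
\begin{equation}\label{eq:chain}
\alpha\le\beta\iff\text{there is a chain }\alpha=\alpha_0\le\alpha_1\le\dots\le\alpha_q=\beta\text{ with }\alpha_l\sim\alpha_{l+1}.
\end{equation}
Every word representing $H$ lists the pieces in a linear extension of the order. Conversely, every linear extension represents $H$. Indeed, if a representing word differs from the target extension, some two adjacent pieces of the word appear in the opposite order in the target. They are incomparable, hence have disjoint domains, and swapping them reduces the number of pairs on which the word and the target disagree.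

A set $J$ of pieces, read in the order of a representing word, defines a heap $[J]$; a swap in the word either leaves the subword unchanged or swaps two adjacent letters of it, so $[J]$ is well defined. An \emph{ideal} is a set of pieces that is closed downward, and ${\downarrow}\beta=\{\alpha:\alpha\le\beta\}$. If $\emptyset=J_0\subset J_1\subset\dots\subset J_l$ are ideals and $J_l$ consists of all pieces, then listing $J_1\setminus J_0$, then $J_2\setminus J_1$, and so on, gives a linear extension, and therefore
\begin{equation}\label{eq:factor}
H=[J_1\setminus J_0]\,[J_2\setminus J_1]\cdots[J_l\setminus J_{l-1}].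
\end{equation}

The \emph{$v$-line} of $H$ is the set of pieces $\alpha\ni v$; it is totally ordered. A \emph{pyramid} is a heap with a unique maximal piece, its \emph{root}; equivalently, some piece lies above all others. A nonempty heap is \emph{connected} if the graph $\sim$ on its pieces is connected. Pyramids are connected by \eqref{eq:chain}. Every heap is the product, in any order, of its \emph{components}, the subheaps on the connected components of this graph, and different components have disjoint domains.

Both counting bounds below are proved by taking a heap apart into pyramids, one site at a time.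

\begin{lemma}[Peeling]\label{lem:peel}
Let $J$ be an ideal of a heap $H$ and let $v$ be a site. Put $J'=J$ if $J$ contains the $v$-line of $H$, and $J'=J\cup{\downarrow}\beta$ otherwise, where $\beta$ is the top piece of the $v$-line. Then $J'$ is an ideal containing the $v$-line, and $\tau=[J'\setminus J]$ is empty or a pyramid whose root contains $v$.
\end{lemma}

\begin{proof}
Only the second case needs an argument. The set $J'$ is a union of ideals and contains the $v$-line, which lies below $\beta$. Also $\beta\notin J$, since otherwise the ideal $J$ would contain the $v$-line. Let $\alpha\in J'\setminus J$ and take a chain from $\alpha$ to $\beta$ as in \eqref{eq:chain}. Its members lie in ${\downarrow}\beta$, and none lies in $J$, because each is above $\alpha\notin J$. So the chain stays in $J'\setminus J$, and $\alpha\le\beta$ holds in the heap $\tau$.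
\end{proof}

We say that $J'$ and $\tau$ are obtained by \emph{peeling $J$ at $v$}. Define the weights
\[
\operatorname{wt}(H)=\prod_{j=1}^n2p_{b_j},\qquad\operatorname{wt}^+(H)=\operatorname{wt}(H)\,e^{\kappa\|H\|/2}\ge\operatorname{wt}(H)
\]
for $H=[b_1\cdots b_n]$. Both are multiplicative and equal $1$ on the empty heap. The probability attached to $H$ in the next section is $\prod_jp_{b_j}=2^{-|H|}\operatorname{wt}(H)$, so a bound on total weight makes large heaps exponentially unlikely; this is the purpose of the factor $2$. The factor $e^{\kappa\|H\|/2}$ in part (i) below will pay for the sites that remain to be explored in part (ii).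

\begin{lemma}\label{lem:heaps}
Let $\mathcal E$ be $\kappa$-good.
\begin{enumerate}
\item[(i)] For every event $b$, the sum of $\operatorname{wt}^+(H)$ over pyramids $H$ with root $b$ is at most $2p_be^{\kappa|b|}$. Consequently, for every site $v$, the sum of $\operatorname{wt}^+(H)$ over pyramids $H$ whose root contains $v$ is at most $\kappa/2$.
\item[(ii)] For every site $v$, the sum of $\operatorname{wt}(H)$ over connected heaps $H$ with $v\in\operatorname{dom}H$ is at most $e^{\kappa/2}-1<1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $Z_n(b)$ be the sum restricted to $|H|\le n$. We prove $Z_n(b)\le2p_be^{\kappa|b|}$ by induction on $n$, starting from $Z_1(b)=2p_be^{\kappa|b|/2}$. Let $H$ be a pyramid with root $b$ and $|H|\le n+1$, and let $H'$ be the subheap on the ideal of all pieces other than the root, so $H=H'[b]$. Write $\operatorname{dom}b=\{v_1<\dots<v_l\}$. In $H'$, put $J_0=\emptyset$ and obtain $J_k,\tau_k$ by peeling $J_{k-1}$ at $v_k$, for $k=1,\dots,l$. Let $\alpha$ be a piece of $H'$. In a chain \eqref{eq:chain} of distinct pieces from $\alpha$ to the root of $H$, the member before the root is a piece of $H'$ that contains some $v_k$, so it lies in the ideal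 $J_k$, and so does $\alpha$. Thus $J_l$ is all of $H'$, and $H=\tau_1\cdots\tau_l[b]$ by \eqref{eq:factor}. (In Figure~\ref{fig:heap}, $\tau_1=[b_0b_1]$ and $\tau_2=[b_3]$.) The map $H\mapsto(\tau_1,\dots,\tau_l)$ is therefore injective, and each $\tau_k$ is empty or a pyramid with at most $n$ pieces whose root contains $v_k$. By multiplicativity, the induction hypothesis and \eqref{eq:good},
\[
Z_{n+1}(b)\le2p_be^{\kappa|b|/2}\prod_{k=1}^{l}\Big(1+\sum_{b'\ni v_k}Z_n(b')\Big)\le2p_be^{\kappa|b|/2}\Big(1+\frac\kappa2\Big)^{|b|}\le2p_be^{\kappa|b|}.
\]
The last sentence of (i) follows from \eqref{eq:good}.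

(ii) A connected heap can have many maximal pieces, so the sites at which to peel are not known in advance; they are discovered along the way. Let $H$ be connected with $v\in\operatorname{dom}H$. Start with $J_0=\emptyset$ and the list $\Lambda_0=(v)$. At step $k\ge1$, let $v_k$ be the $k$-th site of $\Lambda_{k-1}$, obtain $J_k,\tau_k$ by peeling $J_{k-1}$ at $v_k$, and
\begin{equation}\label{eq:list}
\text{form $\Lambda_k$ by appending to $\Lambda_{k-1}$ the new sites of $\operatorname{dom}\tau_k$, in increasing order.}
\end{equation}
Stop at the first $k$ with $|\Lambda_k|=k$; this happens because the list consists of distinct sites of $\operatorname{dom}H$. At that time $J_k$ is nonempty, since $\tau_1$ is; it contains the line of every listed site; and every site in the domain of a piece of $J_k$ is listed. So no piece outside $J_k$ is $\sim$-related to a piece of $J_k$. By connectedness $J_k$ is everything, and $H=\tau_1\cdots\tau_k$ by \eqref{eq:factor}.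

We now forget $H$ and bound the weight of all possible records. A \emph{code} of length $k\ge0$ is a sequence $(\tau_1,\dots,\tau_k)$ of heaps such that, with $\Lambda_0=(v)$ and the rule \eqref{eq:list}, for each $1\le j\le k$ we have $|\Lambda_{j-1}|\ge j$ and $\tau_j$ is empty or a pyramid whose root contains the $j$-th site of $\Lambda_{j-1}$. The code is \emph{complete} if $|\Lambda_k|=k$; complete codes are exactly those that cannot be extended. The \emph{value} of a code is $e^{\kappa(|\Lambda_k|-k)/2}\prod_{j\le k}\operatorname{wt}(\tau_j)$. Since $|\Lambda_{k+1}|\le|\Lambda_k|+\|\tau_{k+1}\|$, the values of the one-step extensions of an incomplete code sum to at most its value times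
\[
e^{-\kappa/2}\Big(1+\sum_{\tau}\operatorname{wt}^+(\tau)\Big)\le e^{-\kappa/2}\Big(1+\frac\kappa2\Big)\le1,
\]
where $\tau$ ranges over pyramids whose root contains the next site, and we used (i). Hence the quantity
\[
\Sigma_k=\sum(\text{values of codes of length }k)+\sum(\text{values of complete codes of length}<k)
\]
is nonincreasing in $k$, and $\Sigma_0=e^{\kappa/2}$. So the complete codes have total value at most $e^{\kappa/2}$. The exploration assigns to each $H$ a complete code that determines $H$ and has value $\operatorname{wt}(H)$. The complete code $(\emptyset)$ of length $1$ has value $1$ and is not assigned to any $H$. The sum in (ii) is therefore at most $e^{\kappa/2}-1\le e^{1/2}-1<1$.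
\end{proof}

\section{Resampling from a table}\label{sec:resampling}

The procedure must be equivariant, so it treats infinitely many events in parallel, and it needs a schedule that never resamples two overlapping events at once. A general group offers no invariant schedule, so we draw one at random: each site receives a label, events take turns according to the label of their base point, and an event is skipped if a nearby site has the same label. All random values are drawn in advance and stored in a table. The procedure stops after a fixed number of steps, which makes it local.

Fix a system $\mathcal E$ on $A$, a finite symmetric set $R\supset QQ^{-1}$ (so $1\in R$) and integers $M,t\ge1$. Put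
\[
m=M|I|,\qquad K=tm,\qquad A'=A^{\{0,\dots,K\}}\times\{1,\dots,M\}.
\]
A point $z\in A'^\Gamma$ consists of \emph{table entries} $a_n(v)\in A$, $0\le n\le K$, and \emph{labels} $\ell(v)$. Under $\mathbb P=P_{A'}$ all these variables are independent and uniform; $\mathbb E$ denotes expectation.

A site $g$ is \emph{tied} if $\ell(g\rho)=\ell(g)$ for some $\rho\in R\setminus\{1\}$. The \emph{color} of the event $(g,i)$ is $(\ell(g),i)$, and the $m$ possible colors are ordered lexicographically. The steps $k=1,\dots,K$ cycle through the colors in increasing order; steps $(j-1)m+1,\dots,jm$ form \emph{sweep} $j$. We define counters $N_k(v)$ and configurations $y_k(v)=a_{N_k(v)}(v)$. Let $N_0\equiv0$. At step $k$, let $\mathcal R_k$ be the set of events that have the color of step $k$, have an untied base point, and hold at $y_{k-1}$; these events are \emph{resampled}. Put $N_k(v)=N_{k-1}(v)+1$ if $v\in\operatorname{dom}b$ for some $b\in\mathcal R_k$, and $N_k(v)=N_{k-1}(v)$ otherwise. Then $N_k\le k\le K$, so the table is long enough.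

Distinct events of $\mathcal R_k$ have disjoint domains: if $(g,i)\sim(g',i)$ with $g\ne g'$ and $\ell(g)=\ell(g')$, then $g^{-1}g'\in R\setminus\{1\}$ and $g$ is tied. The rules are translation invariant, so the maps $z\mapsto y_k$ from $A'^\Gamma$ to $A^\Gamma$ are equivariant. By induction on $k$, each $N_k(v)$, and so each $y_k(v)$, is a local function of $z$. Thus $z\mapsto y_k$ is continuous.

\subsection*{The log and its heaps}
The \emph{log} is $\mathcal L=\{(b,k):b\in\mathcal R_k\}$. For $(b,k)\in\mathcal L$, let $\operatorname{Past}(b,k)$ be the set of all $(b',k')\in\mathcal L$ that end a chain $(b,k)=(b^0,k_0),\dots,(b^q,k_q)=(b',k')$ in $\mathcal L$ with $q\ge0$, $k_0>k_1>\cdots>k_q$ and $b^l\sim b^{l+1}$. It is the union of $\{(b,k)\}$ and the sets $\operatorname{Past}(b',k')$ with $b'\sim b$ and $k'<k$, and for each $k'$ there are at most $\Delta$ such $b'$. By induction on $k$,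
\begin{equation}\label{eq:L}
|\operatorname{Past}(b,k)|\le1+\Delta\sum_{k'=1}^{k-1}(1+\Delta)^{k'-1}=(1+\Delta)^{k-1}\le L:=(1+\Delta)^K.
\end{equation}
A set $\mathcal P\subset\mathcal L$ is \emph{down-closed} if it contains the past of each of its elements; pasts and unions of pasts are down-closed. A finite down-closed $\mathcal P$, listed by increasing $k$, defines a heap $H(\mathcal P)$ whose pieces are the elements of $\mathcal P$; elements with the same $k$ have disjoint domains, so their order is immaterial. The defining chains show that every piece of $H(\operatorname{Past}(b,k))$ lies below $(b,k)$, so this heap is a pyramid with root $b$.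

Conditioning on the course of the procedure destroys independence. We therefore attach to each heap a condition on the table alone, which is necessary for the heap to appear in the log and has product probability. For $H=[b_1\cdots b_n]$ and $v\in\operatorname{dom}b_j$, the \emph{index} $\operatorname{idx}(j,v)$ is the number of $j'<j$ with $v\in\operatorname{dom}b_{j'}$, that is, the number of pieces below the $j$-th one on the $v$-line; it does not depend on the word. If all indices are at most $K$, let $T(H)$ be the set of $z$ such that each $b_j$ holds for the assignment $v\mapsto a_{\operatorname{idx}(j,v)}(v)$ on $\operatorname{dom}b_j$. Otherwise let $T(H)=\emptyset$. The set $T(H)$ is determined by the coordinates in $\operatorname{dom}H$, and $\gamma T(H)=T(\gamma H)$ for the translated heap $\gamma H$. Different pieces on the $v$-line have different indices at $v$, so different pieces read disjoint sets of table entries, and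
\begin{equation}\label{eq:prob}
\mathbb P(T(H))\le\prod_jp_{b_j}=2^{-|H|}\operatorname{wt}(H).
\end{equation}

\begin{example}
Take Example~\ref{ex:dominoes} with $R=\{-1,0,1\}$, $M=2$, $t\ge2$, and suppose that even sites have label $1$ and odd sites have label $2$. No site is tied, odd steps treat the dominoes $b_g$ with $g$ even, and even steps those with $g$ odd. Suppose that exactly $b_0$ and $b_3$ hold at $y_0=a_0$, and that $a_1(1)=a_0(2)$ and $a_1(2)=a_1(3)$. Step~1 resamples only $b_0$; the event $b_3$ waits for its color. Now $y_1(1)=a_1(1)=a_0(2)=y_1(2)$, so step~2 resamples $b_1$ as well as $b_3$. Then $y_2(2)=a_1(2)=a_1(3)=y_2(3)$, and step~3 resamples $b_2$. The past of $(b_2,3)$ is $\{(b_0,1),(b_1,2),(b_3,2),(b_2,3)\}$, and its heap $H$ is the pyramid of Figure~\ref{fig:heap}. The set $T(H)$ is given by the four equations in the figure. It forgets the labels and the events that did not hold; it involves eight different table entries, and its probability is $|A|^{-4}$.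
\end{example}

\begin{lemma}\label{lem:log}
For every $z\in A'^\Gamma$:
\begin{enumerate}
\item[(a)] If $\mathcal P\subset\mathcal L$ is finite and down-closed, then $z\in T(H(\mathcal P))$.
\item[(b)] If $(b,k)\in\mathcal L$ and $k>(j-1)m$ with $j\ge1$, then $|\operatorname{Past}(b,k)|\ge j$.
\item[(c)] If $b=(g,i)$ holds at $y_K$ and $g$ is not tied, then there is a pyramid $H$ with root $b'\sim b$, with $t\le|H|\le L$ and $z\in T(H)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $(b,k)\in\mathcal P$ and $v\in\operatorname{dom}b$. At most one event of each $\mathcal R_{k'}$ contains $v$, so $N_{k-1}(v)$ is the number of $(b',k')\in\mathcal L$ with $k'<k$ and $b'\ni v$. All of these lie in $\operatorname{Past}(b,k)\subset\mathcal P$ and are listed before $(b,k)$. The other elements listed before $(b,k)$ do not contain $v$: if $k'<k$ this holds by definition, and if $k'=k$ the domains are disjoint. So the index of this piece at $v$ is $N_{k-1}(v)\le K$, the piece reads the values $y_{k-1}(v)$, and $b$ holds at $y_{k-1}$ because $b\in\mathcal R_k$.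

(b) We first show that an element $(b,k)\in\mathcal L$ with $k>m$ has a predecessor at most $m$ steps earlier: some $b^1\sim b$ lies in $\mathcal R_{k_1}$ with $k-m\le k_1<k$. Otherwise the counters on $\operatorname{dom}b$ do not move during steps $k-m,\dots,k-1$, so $y_{k-m-1}=y_{k-1}$ on $\operatorname{dom}b$ and $b$ holds at $y_{k-m-1}$. Step $k-m$ has the color of $b$, and the base point of $b$ is untied, so $b\in\mathcal R_{k-m}$. Since $b\sim b$, this contradicts the assumption. Iterating, we get a chain in $\operatorname{Past}(b,k)$ with steps $k=k_0>k_1>\dots>k_q$, $k_{l+1}\ge k_l-m$ and $k_q\le m$. Then $m\ge k_q\ge k-qm>(j-1-q)m$, so $q\ge j-1$, and the chain has $q+1\ge j$ elements.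

(c) Let $k>(t-1)m$ be the step of sweep $t$ with the color of $b$. If $b\in\mathcal R_k$, put $(b',k')=(b,k)$. If not, then $b$ does not hold at $y_{k-1}$, because $g$ is untied; as it holds at $y_K$, some counter on $\operatorname{dom}b$ moved, so some $b'\sim b$ lies in $\mathcal R_{k'}$ with $k\le k'\le K$. In both cases $H=H(\operatorname{Past}(b',k'))$ has the stated properties by (b), \eqref{eq:L} and (a).
\end{proof}

\begin{proposition}\label{prop:measure}
If $\mathcal E$ is good, then $Y(\mathcal E)$ carries a $\Gamma$-invariant Borel probability measure. In particular $Y(\mathcal E)\ne\emptyset$.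
\end{proposition}

\begin{proof}
Let $\mathcal E$ be $\kappa$-good. Take $R=QQ^{-1}$ and let $\nu_{M,t}$ be the law of $y_K$ under $\mathbb P$. It is invariant because $\mathbb P$ is invariant and $z\mapsto y_K$ is equivariant. A given site is tied with probability at most $|R|/M$. By Lemma~\ref{lem:log}(c), \eqref{eq:prob} and Lemma~\ref{lem:heaps}(i), for every event $b$,
\[
\nu_{M,t}(b\text{ holds})\le\frac{|R|}M+\sum_{v\in\operatorname{dom}b}\ \sum_{H}2^{-t}\operatorname{wt}(H)\le\frac{|R|}M+2^{-t}\,\frac{s\kappa}2,
\]
where the inner sum is over pyramids with at least $t$ pieces whose root contains $v$. A weak* limit of a subsequence of $(\nu_{n,n})_n$ is invariant and gives measure $0$ to each of the countably many clopen sets $\{b\text{ holds}\}$.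
\end{proof}

\section{The inductive step}\label{sec:step}

\begin{proposition}\label{prop:step}
Let $\mathcal E$ be a $\kappa$-good system on $A$, let $\mathcal F$ be a finite set of local functions $A^\Gamma\to[0,1]$, let $\varepsilon\in(0,1]$ and let $R_0\subset\Gamma$ be finite. There is $n_0\ge1$ such that for every finite $F\subset\Gamma$ with $|F|\ge n_0$ there exist a finite alphabet $A'$, a good system $\mathcal E'$ on $A'$, a continuous equivariant map $\Psi\colon Y(\mathcal E')\to Y(\mathcal E)$ and constants $c_f$, $f\in\mathcal F$, such that
\begin{enumerate}
\item[(a)] $|\operatorname{Av}_Ff(\Psi(z))-c_f|\le\varepsilon$ for all $z\in Y(\mathcal E')$ and $f\in\mathcal F$;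
\item[(b)] no $\gamma\in R_0\setminus\{1\}$ fixes a point of $Y(\mathcal E')$;
\item[(c)] if all the sets $E_i$ are empty, then $|c_f-\int f\,dP_A|\le\varepsilon/4$ for all $f\in\mathcal F$.
\end{enumerate}
\end{proposition}

The proof occupies the rest of this section. The map $\Psi$ will be $z\mapsto y_K$. By Lemma~\ref{lem:log}(c), $y_K\in Y(\mathcal E)$ as soon as ties and the sets $T(H)$ for pyramids with at least $t$ pieces are forbidden.

\subsection*{A circularity and how to break it}
Let $\kappa'$ be the constant for which $\mathcal E'$ is to be good. The natural way to get (a) is to forbid deviations of the averages of $f(y_K)$, as in Example~\ref{ex:average}. If a local function depends on a window $V$, its average over $n$ translates involves up to $n|V|$ sites, and Theorem~\ref{thm:mcd} bounds the probability of a deviation $\delta$ by $2\exp(-2\delta^2n/|V|^3)$. To beat the cost $e^{\kappa'n|V|}$ we need $\kappa'$ of order $\delta^2/|V|^4$. On the other hand, a tie has probability $1/M$ and a long run has probability of order $2^{-t}$, and both must be small compared with $\kappa'$. So $M$ and $t$ have to be chosen after $V$, whereas the window of $f(y_K)$ grows with $K=tM|I|$.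

We therefore replace $f(y_K)$ by a function whose window does not depend on $M$ and $t$, in two moves. First, we look at the configuration after $r$ sweeps, where $r$ is fixed early, and we forbid that a noticeable proportion of the sites is resampled after sweep $r$; Lemma~\ref{lem:heaps}(ii) bounds the probability of this event independently of $t$. Second, although $y_{rm}$ is the result of $rM|I|$ steps, a long chain of dependence inside one sweep needs a long strictly decreasing sequence of labels, and this is unlikely uniformly in $M$.

Fix a finite symmetric $R\supset QQ^{-1}\cup R_0$ and a finite $W\ni1$ such that all $f\in\mathcal F$ depend only on the coordinates in $W$. Put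
\[
\delta=\frac\varepsilon4,\qquad\theta=\frac\delta{|W|^2},\qquad r\ \text{an integer with}\ r\ge20\ln\frac{20s}\theta .
\]
We run the procedure of Section~\ref{sec:resampling} with this $R$, and with $M\ge1$ and $t>r$ to be chosen later.

\subsection*{A window independent of $M$ and $t$}
A \emph{turn} is a pair $(b,j)$ of an event and a sweep $1\le j\le r$. Given $z$, its \emph{step} is the step of sweep $j$ that has the color of $b$, and it is \emph{resampled} if $b\in\mathcal R_k$ for this step $k$. The elements of the log with $k\le rm$ correspond to the resampled turns. The turn $(b',j')$ \emph{precedes} $(b,j)$ if its step is smaller, that is, if $j'<j$, or $j'=j$ and the color of $b'$ is smaller than that of $b$. A \emph{dependency path} of length $q\ge0$ from a site $v$ is a sequence of turns $(b^0,j_0),\dots,(b^q,j_q)$, resampled or not, such that $b^0\ni v$, $b^l\sim b^{l+1}$ and $(b^{l+1},j_{l+1})$ precedes $(b^l,j_l)$. For an integer $\lambda\ge1$, the site $v$ is \emph{$\lambda$-exposed} if there is a dependency path of length $\lambda$ from $v$. Put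
\[
V_\lambda=Q^{-1}(QQ^{-1})^\lambda(Q\cup R).
\]
Consider events $b^l=(g_l,i_l)$, $0\le l\le q\le\lambda$, with $b^0\ni v$ and $b^l\sim b^{l+1}$. Then $g_l\in vQ^{-1}(QQ^{-1})^l\subset vQ^{-1}(QQ^{-1})^\lambda$, so
\begin{equation}\label{eq:window}
g_lR\cup\operatorname{dom}b^l\subset vV_\lambda ,
\end{equation}
and in particular $g_l\in vV_\lambda$ and $v\in vV_\lambda$. Whether a sequence of turns is a dependency path depends only on the labels of the base points. Hence the dependency paths from $v$ of length at most $\lambda$, and the property of being $\lambda$-exposed, are determined by $z|_{vV_\lambda}$.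

\begin{lemma}\label{lem:local}
If $v$ is not $\lambda$-exposed for $z$ and $z'=z$ on $vV_\lambda$, then $y_{rm}(v)$ is the same for $z$ and $z'$.
\end{lemma}

\begin{proof}
The site $v$ is not $\lambda$-exposed for $z'$ either. An initial segment of a dependency path is a dependency path, so all dependency paths from $v$ have length less than $\lambda$, and they are the same for $z$ and $z'$. Call a turn \emph{reachable} if it ends such a path. By \eqref{eq:window}, for a reachable turn $(b,j)$ the color of $b$, the step $k$ of the turn, the tie status of the base point and the table on $\operatorname{dom}b$ are the same for $z$ and $z'$. We show by induction on $k$ that $(b,j)$ is resampled for $z$ if and only if it is resampled for $z'$. In view of the above, it suffices to see that $N_{k-1}(u)$ is the same for each $u\in\operatorname{dom}b$. Now $N_{k-1}(u)$ is the number of resampled turns $(b',j')$ with $b'\ni u$ that precede $(b,j)$. The turns $(b',j')$ with $b'\ni u$ that precede $(b,j)$ are those that extend a path ending at $(b,j)$, so they are the same for $z$ and $z'$, they are reachable, and they have smaller steps. The induction hypothesis applies to them. Finally, $N_{rm}(v)$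 is the number of resampled turns $(b,j)$ with $b\ni v$; these turns are paths of length $0$, hence reachable, and the table at $v$ is the same for $z$ and $z'$.
\end{proof}

\begin{lemma}\label{lem:exposed}
Let $q=\lceil(\lambda+1)/(r|I|)\rceil$. For all $M\ge1$, $t>r$ and all sites $v$, we have $\mathbb P(v\text{ is }\lambda\text{-exposed})\le(2\Delta)^{\lambda+1}/q!$.
\end{lemma}

\begin{proof}
A dependency path of length $\lambda$ has $\lambda+1$ terms, and its sweeps $j_l\in\{1,\dots,r\}$ are nonincreasing. So $j_l$ is constant on a block of at least $(\lambda+1)/r$ consecutive terms. On this block the colors $(\ell(g_l),i_l)$ strictly decrease in the lexicographic order, so the labels are nonincreasing and each value occurs at most $|I|$ times. At least $q$ values occur, and there are indices $l_1<\dots<l_q$ with $\ell(g_{l_1})>\dots>\ell(g_{l_q})$. There are at most $\Delta^{\lambda+1}$ sequences $(b^0,\dots,b^\lambda)$ with $b^0\ni v$ and $b^l\sim b^{l+1}$, and at most $2^{\lambda+1}$ sets of indices. For each choice, the probability of a strict decrease is $0$ if two of the sites $g_{l_1},\dots,g_{l_q}$ coincide. If they are distinct it is at most $1/q!$, because the $q!$ strict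 orderings of $q$ i.i.d.\ labels are disjoint events of equal probability.
\end{proof}

Since $\lambda+1\le qr|I|$, the bound is at most $C^q/q!$ with $C=(2\Delta)^{r|I|}$, which tends to $0$ as $\lambda\to\infty$. Fix $\lambda$ with $|W|(2\Delta)^{\lambda+1}/q!\le\delta$ and put $V=WV_\lambda$. \emph{Neither $\lambda$ nor $V$ depends on $M$ or $t$.} Let $\chi(z)=1$ if some site of $W$ is $\lambda$-exposed and $\chi(z)=0$ otherwise, and for $f\in\mathcal F$ let
\[
\hat f(z)=(1-\chi(z))\,f(y_{rm}).
\]
By Lemma~\ref{lem:local}, $\chi$ and the $\hat f$ depend only on $z|_V$. They take values in $[0,1]$, and $\mathbb E\chi\le\delta$ by Lemma~\ref{lem:exposed}. Put $c_f=\mathbb E\hat f$.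

\subsection*{The system $\mathcal E'$}
Choose, in this order:
\begin{itemize}
\item $\kappa'=\min\{1,\ \delta^2/|V|^4,\ s^{-1}\ln\frac54\}$;
\item $M$ with $2e^2|R|/M\le\kappa'/16$;
\item $t>r$ with $\sum_{n\ge t}sn(5/8)^n\le\kappa'/8$;
\item $n_0\ge1$ such that every integer $n'\ge n_0$ satisfies
\begin{equation}\label{eq:n0}
\sum_{n\ge\theta n'/s}sn(0.7)^n\le\frac{\kappa'}{16}\qquad\text{and}\qquad2(|\mathcal F|+1)\,n'|V|\,e^{-\delta^2n'/|V|^3}\le\frac{\kappa'}{16}.
\end{equation}
\end{itemize}
This fixes $A'$, $K$ and $L$. Let $F\subset\Gamma$ be finite with $|F|\ge n_0$, and put $D=F^{-1}$ and $\widehat D=DW$, so that $|D|\le|\widehat D|\le|D||W|$. The set $\widehat D$ contains all sites that $\operatorname{Av}_Ff$ reads. The system $\mathcal E'$ on $A'$ has four groups of types, each given by a domain and a local condition, and ordered arbitrarily.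
\begin{enumerate}
\item[(G1)] \emph{Ties.} For each $\rho\in R\setminus\{1\}$: domain $\{1,\rho\}$, condition $\ell(1)=\ell(\rho)$.
\item[(G2)] \emph{Long runs.} For each pyramid $H$ with root $(1,i)$, $i\in I$, and $t\le|H|\le L$: domain $\operatorname{dom}H$, condition $z\in T(H)$.
\item[(G3)] \emph{Late resampling.} For each heap $H$ with $\theta|\widehat D|/s\le|H|\le L|\widehat D|$ all of whose components have at least $r+1$ pieces and a domain that meets $\widehat D$: domain $\operatorname{dom}H$, condition $z\in T(H)$.
\item[(G4)] \emph{Averages.} For each $\psi$ among $\chi$ and the $\hat f$, $f\in\mathcal F$: domain $DV$, condition $|\operatorname{Av}_F\psi(z)-\mathbb E\psi|>\delta$.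
\end{enumerate}
In (G4), $\psi(d^{-1}z)$ depends on $z|_{dV}$ for $d\in D$, so the domain is correct. There are finitely many types: since each site and each event meets at most $\Delta$ events, only finitely many connected heaps with a bounded number of pieces have a domain that meets a given finite set.

\begin{lemma}\label{lem:good}
The system $\mathcal E'$ is $\kappa'$-good.
\end{lemma}

\begin{proof}
We show that each group contributes at most $\kappa'/16$ to the sum of $(\text{size})\cdot(\text{probability})\cdot e^{\kappa'(\text{size})}$ over types. For a type given by a heap $H$ of $\mathcal E$ with $n$ pieces, the size is at most $sn$ and $e^{\kappa's}\le\frac54$, so by \eqref{eq:prob} its term is at most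
\begin{equation}\label{eq:term}
sn\Big(\frac54\Big)^n2^{-n}\operatorname{wt}(H)=sn\Big(\frac58\Big)^n\operatorname{wt}(H).
\end{equation}

(G1) Each type has size $2$ and probability $1/M$, so the total is at most $|R|\cdot2e^{2}/M\le\kappa'/16$.

(G2) By Lemma~\ref{lem:heaps}(i) and $\kappa$-goodness, the pyramids with root of the form $(1,i)$ have total weight at most $\sum_i2p_ie^{\kappa|Q_i|}\le\kappa/2\le\frac12$. By \eqref{eq:term} the total is at most $\frac12\sum_{n\ge t}sn(5/8)^n\le\kappa'/16$.

(G3) Here the components can be located anywhere along $\widehat D$, and the number of ways to place them must be compared with $(5/8)^n$. This is where $r$ enters: components are large, so there are few of them. Let $H$ be as in (G3) with $n$ pieces and $q'$ components, so $q'\le n/r$. For each component take the least site of $\widehat D$ in its domain. These sites are distinct and form a set $Z\subset\widehat D$ with $q'$ elements, and $H=\prod_{v\in Z}H_v$ where $H_v$ is a connected heap with $v\in\operatorname{dom}H_v$. By Lemma~\ref{lem:heaps}(ii) and multiplicativity, the heaps $H$ with a given $Z$ have total weight at most $1$. So the heaps with $n$ pieces have total weight at most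 $\sum_{q'\le n/r}\binom{|\widehat D|}{q'}$. Put $\xi=\theta/(20s)\le1$. Then $\xi^{q'-n/r}\ge1$ for $q'\le n/r$, and $|\widehat D|\le sn/\theta$, so
\[
\sum_{q'\le n/r}\binom{|\widehat D|}{q'}\le\xi^{-n/r}(1+\xi)^{|\widehat D|}\le\exp\Big(n\Big[\frac1r\ln\frac{20s}\theta+\frac{\xi s}\theta\Big]\Big)\le\exp\Big(n\Big[\frac1{20}+\frac1{20}\Big]\Big).
\]
Since $\frac58e^{1/10}<0.7$, the total is at most $\sum_{n\ge\theta|\widehat D|/s}sn(0.7)^n\le\kappa'/16$, by \eqref{eq:term} and \eqref{eq:n0} with $n'=|\widehat D|$.

(G4) The average $\operatorname{Av}_F\psi(z)=|D|^{-1}\sum_{d\in D}\psi(d^{-1}z)$ is a function of the independent variables $z(v)$, $v\in DV$, at most $|D||V|$ in number, and its mean is $\mathbb E\psi$ by invariance of $\mathbb P$. Changing $z(v)$ affects only the terms with $d\in vV^{-1}$, so it changes the average by at most $|V|/|D|$. The sum of the squares of these bounds is at most $|V|^3/|D|$, and Theorem~\ref{thm:mcd} bounds the probability of the type by $2\exp(-2\delta^2|D|/|V|^3)$. Since $\kappa'|DV|\le\kappa'|D||V|\le\delta^2|D|/|V|^3$, the total is at most $(|\mathcal F|+1)|D||V|\cdot2e^{-\delta^2|D|/|V|^3}\le\kappa'/16$, by \eqref{eq:n0} with $n'=|D|$.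
\end{proof}

\subsection*{The map $\Psi$}
For $z\in Y(\mathcal E')$ put $\Psi(z)=y_K$; this map is continuous and equivariant. By (G1) no site is tied. If an event of $\mathcal E$ held at $y_K$, Lemma~\ref{lem:log}(c) would give a pyramid $H$ with root $(g,i)$, $t\le|H|\le L$ and $z\in T(H)$. Then $g^{-1}H$ is a pyramid as in (G2) and $g^{-1}z\in T(g^{-1}H)$, so an event of $\mathcal E'$ with base point $g$ would hold at $z$. Hence $\Psi(z)\in Y(\mathcal E)$.

Call a site $v$ \emph{late} for $z$ if $v\in\operatorname{dom}b$ for some $(b,k)\in\mathcal L$ with $k>rm$. If $v$ is not late, then $y_K(v)=y_{rm}(v)$.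

\begin{lemma}\label{lem:late}
For $z\in Y(\mathcal E')$, fewer than $\theta|\widehat D|$ sites of $\widehat D$ are late.
\end{lemma}

\begin{proof}
Suppose that at least $\theta|\widehat D|$ are. For each late $v\in\widehat D$ choose $(b_v,k_v)\in\mathcal L$ with $b_v\ni v$ and $k_v>rm$, let $\mathcal P$ be the union of the sets $\operatorname{Past}(b_v,k_v)$, and let $H=H(\mathcal P)$. Each of these pasts is connected for $\sim$, so it lies in a single component of $H$, and it has at least $r+1$ elements by Lemma~\ref{lem:log}(b). The pasts cover $\mathcal P$, so each component of $H$ contains one of them; it therefore has at least $r+1$ pieces and contains a site $v\in\widehat D$ in its domain. The pasts may overlap, which is why (G3) allows components that are not pyramids. Further $\theta|\widehat D|\le|\operatorname{dom}H|\le s|H|$, and $|H|\le L|\widehat D|$ by \eqref{eq:L}. So $H$ is as in (G3), and $z\in T(H)$ by Lemma~\ref{lem:log}(a). The corresponding event of $\mathcal E'$ with base point $1$ holds at $z$, a contradiction.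
\end{proof}

\subsection*{Properties (a)--(c)}
(a) Let $z\in Y(\mathcal E')$, $f\in\mathcal F$ and $d\in D$. By equivariance, $f(d^{-1}\Psi(z))=f(\Psi(d^{-1}z))$, and a site $u$ is late for $d^{-1}z$ if and only if $du$ is late for $z$. If no site of $dW$ is late for $z$ and $\chi(d^{-1}z)=0$, then for the point $d^{-1}z$ the configurations $y_K$ and $y_{rm}$ agree on $W$, and $f(d^{-1}\Psi(z))=\hat f(d^{-1}z)$. In all cases the two numbers lie in $[0,1]$. A site $v$ belongs to $dW$ for at most $|W|$ elements $d$, so by Lemma~\ref{lem:late} the number of $d\in D$ for which $dW$ contains a late site is at most $|W|\theta|\widehat D|\le\theta|W|^2|D|=\delta|D|$. By (G4), $\operatorname{Av}_F\chi(z)\le\mathbb E\chi+\delta\le2\delta$ and $|\operatorname{Av}_F\hat f(z)-c_f|\le\delta$. Therefore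
\[
|\operatorname{Av}_Ff(\Psi(z))-c_f|\le\delta+\operatorname{Av}_F\chi(z)+|\operatorname{Av}_F\hat f(z)-c_f|\le4\delta=\varepsilon .
\]

(b) If $\gamma z=z$ with $\gamma\in R_0\setminus\{1\}$, then $z(\gamma)=(\gamma z)(\gamma)=z(1)$, so $\ell(\gamma)=\ell(1)$ with $\gamma\in R\setminus\{1\}$, which (G1) forbids.

(c) If all $E_i$ are empty, nothing is resampled and $y_{rm}=a_0$ has law $P_A$. Hence $|c_f-\int f\,dP_A|=\mathbb E[\chi(z)f(a_0)]\le\mathbb E\chi\le\delta=\varepsilon/4$.

This completes the proof of Proposition~\ref{prop:step}.

\section{The inverse limit}\label{sec:limit}

Proposition~\ref{prop:step} applies to local functions on the full shift, while the sets that we want to control come from earlier stages through maps defined only on subshifts. The link is the following remark. If $Y\subset A^\Gamma$ is closed and $U\subset Y$ is relatively clopen, then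
\begin{equation}\label{eq:extend}
U=C\cap Y\quad\text{for some clopen }C\subset A^\Gamma .
\end{equation}
Indeed, $U$ and $Y\setminus U$ are disjoint compact sets, so $U$ is covered by finitely many cylinder sets that miss $Y\setminus U$; let $C$ be their union.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $(F_k)$, $B$, $S$ and $\eta$ be given. If they are not prescribed, take any such data; finite sets with $|F_k|\to\infty$ exist because $\Gamma$ is infinite. Since $\Gamma$ is countable, we can enumerate $\Gamma=\{\gamma_1,\gamma_2,\dots\}$ and choose finite nonempty sets $S_1\subset S_2\subset\cdots$ with union $\Gamma$ and $S\subset S_1$. Put $\varepsilon_1=\min(1,\eta/2)$ and $\varepsilon_n=1/n$ for $n\ge2$.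

\emph{The tower.} We construct good systems $\mathcal E_n$ on alphabets $A_n$, with $Y_n=Y(\mathcal E_n)$, continuous equivariant maps $\Psi_n\colon Y_{n+1}\to Y_n$ and integers $k_1<k_2<\cdots$. Let $A_1=B$, and let $\mathcal E_1$ have one type with $Q=\{1\}$ and $E=\emptyset$; it is $1$-good and $Y_1=B^\Gamma$. Suppose that $\mathcal E_1,\dots,\mathcal E_n$ and $\Psi_1,\dots,\Psi_{n-1}$ are defined. Put $\pi_{n,j}=\Psi_j\circ\dots\circ\Psi_{n-1}\colon Y_n\to Y_j$ for $j<n$ and $\pi_{n,n}=\mathrm{id}$. For each $j\le n$ and each of the finitely many sets $C\subset A_j^\Gamma$ determined by the coordinates in $S_n$, the set $\pi_{n,j}^{-1}(C)$ is relatively clopen in $Y_n$, so by \eqref{eq:extend} the function $1_C\circ\pi_{n,j}$ is the restriction to $Y_n$ of a local function $f_{n,j,C}\colon A_n^\Gamma\to\{0,1\}$. For $n=1$ this function is $1_C$. Apply Proposition~\ref{prop:step} to $\mathcal E_n$ and these functions, with $\varepsilon=\varepsilon_n$, $R_0=\{\gamma_1,\dots,\gamma_n\}$ and $F=G_n:=F_{k_n}$, where $k_n$ exceeds the earlier $k_i$ and $|F_{k_n}|\ge n_0$. This gives $A_{n+1}$, $\mathcal E_{n+1}$, $\Psi_n$ and constants $c_n(j,C)$.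

Let
\[
X_0=\Big\{(z_n)\in\prod_nY_n:\ \Psi_n(z_{n+1})=z_n\text{ for all }n\Big\},
\]
with the diagonal action and the projections $\pi_j\colon X_0\to Y_j$. It is a closed invariant subset of a compact metrizable $0$-dimensional space. Let $\mathcal U$ be the family of sets $\pi_j^{-1}(C)$ with $j\ge1$ and $C\subset A_j^\Gamma$ clopen. If $j\le j'$, then $\pi_j=\pi_{j',j}\circ\pi_{j'}$, so $\pi_j^{-1}(C)=\pi_{j'}^{-1}(C')$ for a clopen $C'$ with $C'\cap Y_{j'}=\pi_{j',j}^{-1}(C)$, which exists by \eqref{eq:extend}. Thus finitely many members of $\mathcal U$ can be written with the same $j$, and $\mathcal U$ is an algebra. Finite intersections of members of $\mathcal U$ form a basis of the topology induced by the product, so $\mathcal U$ is a basis.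

\emph{An invariant measure on $X_0$.} The maps $\Psi_n$ need not be onto, so even $X_0\neq\emptyset$ needs an argument. By Proposition~\ref{prop:measure}, choose an invariant probability measure $\nu_n$ on $Y_n$ and a point $u_n\in Y_n$ for each $n$. Let $\mu_n$ be the image of $\nu_n$ under
\[
z\mapsto(\pi_{n,1}z,\dots,\pi_{n,n}z,u_{n+1},u_{n+2},\dots)\in\prod_iY_i,
\]
and let $\mu$ be the weak* limit of a subsequence. If $f$ is continuous on $\prod_iY_i$ and depends only on the first $k$ factors, then for $\gamma\in\Gamma$ and $n\ge k$, equivariance of the maps $\pi_{n,i}$ and invariance of $\nu_n$ give $\int f(\gamma x)\,d\mu_n(x)=\int f\,d\mu_n$. The same identity then holds for $\mu$, and such $f$ are uniformly dense in $C(\prod_iY_i)$ by the Stone--Weierstrass theorem, so $\mu$ is invariant. For each $i$ and each site $v$, the clopen set $\{\Psi_i(z_{i+1})(v)=z_i(v)\}$ has $\mu_n$-measure $1$ for $n>i$, hence $\mu$-measure $1$. The intersection of these countably many sets is $X_0$, so $\mu(X_0)=1$.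

\emph{Uniform averages.} Let $U=\pi_j^{-1}(C)\in\mathcal U$, where $C$ is determined by the coordinates in $S_q$, and let $n\ge\max(j,q)$. For $x=(z_i)\in X_0$ and $g\in\Gamma$ we have $f_{n,j,C}(g\Psi_n(z_{n+1}))=1_C(\pi_{n,j}(gz_n))=1_C(gz_j)=1_U(gx)$. Proposition~\ref{prop:step}(a), applied to $z_{n+1}$, gives
\begin{equation}\label{eq:stage}
\sup_{x\in X_0}\big|\operatorname{Av}_{G_n}1_U(x)-c_n(j,C)\big|\le\varepsilon_n .
\end{equation}
Since $\varepsilon_n\to0$, Lemma~\ref{lem:averages} applies. The action on $X=\operatorname{supp}\mu$ is minimal and uniquely ergodic, and the averages over $G_n=F_{k_n}$ converge uniformly for all $f\in C(X)$, which is (1).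

\emph{Freeness.} If $\gamma_k\ne1$ fixed a point $(z_n)\in X$, it would fix $z_{k+1}\in Y_{k+1}$, contrary to Proposition~\ref{prop:step}(b) at stage $k$.

\emph{$X$ is a Cantor space.} It is nonempty, compact, metrizable and $0$-dimensional. It is infinite because $\Gamma$ is infinite and acts freely. If $x\in X$ were isolated, every orbit, being dense, would contain $x$. Then $X=\Gamma x$ would consist of isolated points and would be finite by compactness.

\emph{Closeness to Bernoulli.} Let $\varphi(x)=z_1(1)\in B$ for $x=(z_n)$; it is continuous, and $\varphi(\gamma^{-1}x)=z_1(\gamma)$. For a subset $\Theta$ of $B^S$ let $C=\{y\in B^\Gamma:y|_S\in\Theta\}$, which is determined by the coordinates in $S_1$. The $\mu$-law of $(\varphi(\gamma^{-1}x))_{\gamma\in S}$ gives $\Theta$ the mass $\mu(\pi_1^{-1}C)$, and the uniform law gives it the mass $P_B(C)$. Integrating \eqref{eq:stage} with $n=j=1$ against $\mu$ gives $|\mu(\pi_1^{-1}C)-c_1(1,C)|\le\varepsilon_1$. The only set of patterns of $\mathcal E_1$ is empty, so Proposition~\ref{prop:step}(c) gives $|c_1(1,C)-P_B(C)|\le\varepsilon_1/4$. The two masses differ by at most $\frac54\varepsilon_1\le\eta$, which is (2).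

The last sentence of the theorem follows, since finite groups have no minimal action on the Cantor space.
\end{proof}

\begin{thebibliography}{9}

\bibitem{McDiarmid}
McDiarmid, \emph{On the method of bounded differences}, 1989.

\bibitem{Melleray}
Julien Melleray, \emph{Clopen type semigroups of actions on $0$-dimensional compact spaces}, arXiv:2210.13203 (2022).

\end{thebibliography}
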